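\title{Planar graphs, additive quasi-isometries and discrepancy}

\begin{abstract}
Berger and Seymour asked whether every finite graph that is quasi-isometric to a connected planar graph is also quasi-isometric to a connected planar graph with multiplicative constant $1$, where the additive constant may depend only on the original constants. The answer is no. For every $L>1$ we construct graphs $G$ that are $(L,5)$-quasi-isometric to planar graphs and need additive error $\Omega(\log|V(G)|)$ in every quasi-isometry with multiplicative constant $1$ to a planar graph, or to a graph with no $K_t$ minor for a fixed $t$. The obstruction is that distances in a graph are integers: geodesics that are forced to cross turn the distances of the target into a point set in the unit square of small discrepancy, and Schmidt's theorem bounds the discrepancy from below.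
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite. We write $d_G(u,v)$ for the number of edges of a shortest path between $u$ and $v$ in $G$ (and $\infty$ if there is none), and we call a shortest path a \emph{geodesic}. For real numbers $L\ge1$ and $C\ge0$, a map $\phi\colon V(G)\to V(H)$ is an \emph{$(L,C)$-quasi-isometry} if
\[
\tfrac1L\,d_G(u,v)-C\;\le\; d_H(\phi(u),\phi(v))\;\le\; L\,d_G(u,v)+C\qquad\text{for all }u,v\in V(G),
\]
and every vertex of $H$ is at distance at most $C$ from $\phi(V(G))$. We refer to the last condition as \emph{density}. The graph $G$ is \emph{$(L,C)$-quasi-isometric} to $H$ if such a map exists. The conditions become weaker as $L$ and $C$ grow. They also show that $G$ is connected if and only if $H$ is.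

The two constants measure different things. The constant $C$ allows the map to ignore structure at a bounded scale, while $L$ allows an error that grows in proportion to the distance. A $(1,A)$-quasi-isometry is therefore much more precise than an $(L,C)$-quasi-isometry with $L>1$: it preserves every distance, however large, up to $\pm A$. Still, one can often remove the multiplicative error by changing the target. Let $G$ have vertices $0,1,\dots,n$, with $i\ne j$ adjacent when $|i-j|\le2$, so that $d_G(i,j)=\lceil |i-j|/2\rceil$. The identity is a $(2,0)$-quasi-isometry to the path on $0,1,\dots,n$, and its additive error grows with $n$. The map $i\mapsto\lfloor i/2\rfloor$ to the path on $0,1,\dots,\lfloor n/2\rfloor$ is a $(1,1)$-quasi-isometry.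

Say that a class $\mathcal H$ of connected graphs has the \emph{additive property} if for all $L\ge1$ and $C\ge0$ there is $A$ such that every graph that is $(L,C)$-quasi-isometric to a member of $\mathcal H$ is $(1,A)$-quasi-isometric to a member of $\mathcal H$. Recall that a graph $K$ is a \emph{minor} of $H$ if $H$ has pairwise disjoint connected subgraphs $B_z$, $z\in V(K)$, with an edge of $H$ between $B_z$ and $B_{z'}$ for every edge $zz'$ of $K$. The additive property is known for trees, for cycles, and, for every $k\ge1$, for the connected graphs with no $K_{1,k}$ minor. Berger and Seymour \cite{BS} asked the following.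

\medskip
\noindent\textbf{Question.} \emph{Does the class of connected planar graphs have the additive property?}
\medskip

There is a reason to expect the answer yes. A planar graph stays planar when edges are subdivided or contracted, so one can lengthen and shorten its paths and try to tune the distances. Along a single path the tuning costs almost nothing: a prescribed metric $\xi|i-j|$ with real $\xi>0$ is matched within $1$ by the integers $|\lfloor\xi i\rfloor-\lfloor\xi j\rfloor|$, so the rounding errors do not accumulate. We show that in the plane they can be forced to accumulate.

\begin{theorem}\label{thm:main}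
For all integers $t\ge5$, $k\ge1$, $\ell\ge2$ there is a connected graph $G=G_{t,k,\ell}$ such that
\begin{enumerate}
\item[(a)] $G$ is $(1+\frac1k,\,5)$-quasi-isometric to a connected planar graph;
\item[(b)] if $G$ is $(1,A)$-quasi-isometric to a graph with no $K_t$ minor, where $A\ge1$ is an integer, then $A\ge\log_2\ell/115000$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:classes}
Let $\mathcal D$ be a class of connected graphs that contains all connected planar graphs and such that, for some $t$, no member of $\mathcal D$ has a $K_t$ minor. Then for every $L>1$ and $C\ge5$ there is no $A$ such that every graph that is $(L,C)$-quasi-isometric to a member of $\mathcal D$ is $(1,A)$-quasi-isometric to a member of $\mathcal D$. Moreover, for fixed $t$ and $k$ the graph $G_{t,k,\ell}$ has $O_{t,k}(\ell^4)$ vertices, so the additive error that it requires is $\Omega_{t,k}(\log|V(G)|)$.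
\end{corollary}

Minors of planar graphs are planar and $K_5$ is not planar, so Corollary~\ref{cor:classes} applies with $t=5$ to the connected planar graphs. Hence the answer to the Question is no, and the additive property fails for every $L>1$, already with $C=5$. The corollary also applies to the connected members of any proper minor-closed class that contains all planar graphs, for example the graphs embeddable in a fixed surface: if the class omits a graph on $t$ vertices, then that graph is a minor of $K_t$, and so no member has a $K_t$ minor.

The condition $L>1$ is sharp, since for $L=1$ one takes $A=C$. When $L<2$, some positive $C$ is needed as well. An $(L,0)$-quasi-isometry is surjective by density and injective by the lower bound, and for $L<2$ a distance equal to $1$ on either side forces a distance in $(0,2)$ on the other; so the map is an isomorphism.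

Section~\ref{sec:idea} explains how crossing geodesics produce a point set, and Section~\ref{sec:disc} proves the discrepancy bound. The graph $G$ is built in Section~\ref{sec:construction}, part (a) is proved in Section~\ref{sec:planar}, and part (b) in Sections~\ref{sec:crossing} and~\ref{sec:end}. Section~\ref{sec:real} shows that the examples stop working when the target may have real edge lengths. The numerical constants are not optimized.

\section{Crossing geodesics and integer arrays}\label{sec:idea}

Everything starts from a four-point inequality.

\begin{lemma}\label{lem:four}
Let $a,a',b,b'$ be vertices of a graph $H$. If some geodesic from $a$ to $b'$ shares a vertex with some geodesic from $a'$ to $b$, then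
\[
d_H(a,b)+d_H(a',b')\le d_H(a,b')+d_H(a',b).
\]
\end{lemma}

\begin{proof}
Let $h$ be a common vertex. By the triangle inequality the left side is at most $d_H(a,h)+d_H(h,b)+d_H(a',h)+d_H(h,b')$. Since $h$ lies on the two geodesics, $d_H(a,h)+d_H(h,b')=d_H(a,b')$ and $d_H(a',h)+d_H(h,b)=d_H(a',b)$.
\end{proof}

For a real array $D(i,j)$, $1\le i,j\le m+1$, define the \emph{mixed differences}
\[
\mu_{\alpha\beta}=D(\alpha,\beta+1)+D(\alpha+1,\beta)-D(\alpha,\beta)-D(\alpha+1,\beta+1)\qquad(1\le\alpha,\beta\le m).
\]
Their sum over a box depends only on the four corners of the box: for $i\le i'$ and $j\le j'$,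
\begin{equation}\label{eq:telescope}
\sum_{i\le\alpha<i'}\ \sum_{j\le\beta<j'}\mu_{\alpha\beta}=D(i,j')+D(i',j)-D(i,j)-D(i',j').
\end{equation}
Indeed, for fixed $\beta$ the sum over $\alpha$ telescopes to $\bigl(D(i,\beta+1)-D(i,\beta)\bigr)-\bigl(D(i',\beta+1)-D(i',\beta)\bigr)$, and this telescopes again in $\beta$.

Picture a connected graph $H$ drawn without crossings in a rectangle, with vertices $a_1,\dots,a_{m+1}$ on the left side and $b_1,\dots,b_{m+1}$ on the right side, both numbered from bottom to top, and let $D(i,j)=d_H(a_i,b_j)$. For $i<i'$ and $j<j'$ the vertices $a_i,a_{i'},b_{j'},b_j$ lie on the boundary in this cyclic order, so every path from $a_i$ to $b_{j'}$ meets every path from $a_{i'}$ to $b_j$. By Lemma~\ref{lem:four} the numbers $\mu_{\alpha\beta}$ are nonnegative, and they are integers because distances are. We think of $\mu_{\alpha\beta}$ as a number of points placed in the cell $(\alpha,\beta)$ of an $m\times m$ board. By \eqref{eq:telescope}, four distances in $H$ determine the number of points in a box.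

For the square grid of width $R$, with $a_i=(0,i)$ and $b_j=(R,j)$, we have $D(i,j)=R+|i-j|$. Then $\mu_{\alpha\beta}=|\alpha-\beta-1|+|\alpha-\beta+1|-2|\alpha-\beta|$, which is $2$ for $\alpha=\beta$ and $0$ otherwise: all points sit on the diagonal. Suppose instead that $H$ has to reproduce, up to an additive error $\varepsilon$, the distances
\begin{equation}\label{eq:parabola}
D^*(i,j)=b+\tfrac\kappa2(i-j)^2
\end{equation}
with real constants $b$ and $\kappa>0$. Since $(s-1)^2+(s+1)^2-2s^2=2$, every mixed difference of $D^*$ equals $\kappa$. Applying \eqref{eq:telescope} to $D$ and to $D^*$, we see that a box with $s$ cells contains $\kappa s$ points up to an error of $4\varepsilon$. The points must be spread uniformly with density $\kappa$, in all boxes of all shapes at once. On a line this is possible with error less than $1$, as the sequence $\lfloor\kappa i\rfloor$ shows. On a board it is not.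

\begin{example}\label{ex:four}
Take $m=4$ and $\kappa=\frac14$, and suppose that every box with $s$ cells contains $s/4$ points up to an error less than $1$. Then every box with four cells contains exactly one point. Applied to rows and columns, this says that the points occupy the cells $(\alpha,\pi(\alpha))$ for a permutation $\pi$ of $\{1,2,3,4\}$. Consider rows $\alpha$ and $\alpha+1$ and the three $2\times2$ boxes in them. Each of the column sets $\{1,2\}$, $\{2,3\}$, $\{3,4\}$ contains exactly one of $\pi(\alpha)$, $\pi(\alpha+1)$. So one of the two numbers is in $\{1,2\}$ and the other in $\{3,4\}$, and the pairs $\{1,4\}$ and $\{2,3\}$ are excluded by the middle box. Hence $\pi(\alpha)$ and $\pi(\alpha+1)$ have the same parity, and $\pi(1),\pi(2),\pi(3)$ are three distinct elements of $\{1,2,3,4\}$ of the same parity, which is absurd.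
\end{example}

The contradiction comes from the competition between boxes of the shapes $1\times4$, $2\times2$ and $4\times1$. On a larger board the number of competing shapes grows logarithmically, and Schmidt's theorem says that the unavoidable error grows at least at this rate. Both properties of $\mu$ are needed for this. The array $D^*$ itself has nonnegative mixed differences that are not integers in general. Rounding $D^*$ to the nearest integers gives an integer array with $\varepsilon\le\frac12$ on a board of any size, but nothing then keeps its mixed differences nonnegative.

Three things remain to be done. We need the discrepancy bound. We need a graph whose distances from a left side to a right side have the form \eqref{eq:parabola} and which is nevertheless close to the grid up to a factor $1+\frac1k$. Finally, the target $H$ in Theorem~\ref{thm:main}(b) comes without a drawing in a rectangle, so we need a device that forces the geodesics to meet.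

\section{The discrepancy bound}\label{sec:disc}

The next lemma is Schmidt's theorem with an explicit constant; the proof follows Hal\'asz's method.

\begin{lemma}\label{lem:schmidt}
Let $\mathcal S$ be a multiset of $K\ge1$ points of $[0,1)^2$, and let
\[
\Delta(x,y)=\bigl|\mathcal S\cap[0,x)\times[0,y)\bigr|-Kxy .
\]
Then $\sup_{[0,1)^2}|\Delta|\ge\dfrac{\log_2K}{4096}$.
\end{lemma}

\begin{proof}
All integrals without a domain are over $[0,1)^2$. For every integrable $F$ we have $\int F\Delta\le\sup|\Delta|\int|F|$, so it suffices to find $F$ with $\int|F|\le2$ and $\int F\Delta\ge\log_2K/2048$.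

A \emph{dyadic interval} is a set $I=[s2^{-\rho},(s+1)2^{-\rho})\subseteq[0,1)$ with integers $s,\rho\ge0$, and a \emph{dyadic box} is a product of two dyadic intervals. Two dyadic intervals are nested or disjoint. Let $h_I$ be $-1$ on the left half of $I$ and $+1$ on its right half. Then $\int_Ih_I\,dx=0$, and $h_I$ is constant on every dyadic interval properly contained in $I$. Also $\int_Ixh_I\,dx=|I|^2/4$, because the two halves have length $|I|/2$ and their midpoints differ by $|I|/2$. Call a dyadic box \emph{empty} if it contains no point of $\mathcal S$.

\emph{Empty boxes detect $\Delta$.} If $I\times J$ is empty, then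
\begin{equation}\label{eq:empty}
\int_{I\times J}h_I(x)h_J(y)\Delta(x,y)\,dx\,dy=-\frac{K|I|^2|J|^2}{16}.
\end{equation}
To see this, write the counting part of $\Delta$ as a sum over the points $p=(p_1,p_2)$ of $\mathcal S$. The point $p$ contributes $\int_Ih_I\mathbf 1_{x>p_1}\,dx\cdot\int_Jh_J\mathbf 1_{y>p_2}\,dy$. If $p_1\notin I$, the indicator $\mathbf 1_{x>p_1}$ is constant on $I$ and the first factor vanishes; if $p_2\notin J$, the second factor vanishes for the same reason. So only the term $-Kxy$ contributes, and it gives the right side of \eqref{eq:empty}.

\emph{One function for each shape.} Let $\nu$ be the integer with $2K\le2^\nu<4K$. For $0\le\rho\le\nu$, the dyadic boxes of size $2^{-\rho}\times2^{-(\nu-\rho)}$, which we call boxes of \emph{shape} $\rho$, partition the square into $2^\nu$ parts. At most $K\le2^{\nu-1}$ of them contain a point, so at least $2^{\nu-1}$ are empty. Let $f_\rho=-h_I(x)h_J(y)$ on each empty box $I\times J$ of shape $\rho$, and $f_\rho=0$ elsewhere. By \eqref{eq:empty},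
\begin{equation}\label{eq:linear}
\int f_\rho\Delta\ \ge\ 2^{\nu-1}\cdot\frac{K2^{-2\nu}}{16}=\frac{K2^{-\nu}}{32}.
\end{equation}
Each shape thus yields a constant. To add the $\nu+1$ constants one would like to test against $\sum_\rho f_\rho$, but the trivial bound $\nu+1$ for its $L^1$-norm cancels the gain. We use instead, with $\gamma=\frac18$,
\[
F=\prod_{\rho=0}^\nu(1+\gamma f_\rho)-1=\gamma\sum_\rho f_\rho+\sum_{j\ge2}\gamma^j\sum_{\rho_1<\dots<\rho_j}f_{\rho_1}\cdots f_{\rho_j}.
\]
Its linear part is a multiple of the desired sum, and its norm is controlled by positivity.

\emph{Products.} Let $\rho_1<\dots<\rho_j$ with $j\ge2$, put $s=\rho_j-\rho_1\ge1$, and let $I\times J$ be a dyadic box of size $2^{-\rho_j}\times2^{-(\nu-\rho_1)}$. For each $i$ it lies in a unique box $I_i\times J_i$ of shape $\rho_i$. Here $I_j=I$ and $I_i\supsetneq I$ for $i<j$, while $J_1=J$ and $J_i\supsetneq J$ for $i>1$. If some $I_i\times J_i$ is not empty, the product $f_{\rho_1}\cdots f_{\rho_j}$ vanishes on $I\times J$. Otherwise all factors $h_{I_i}$ with $i<j$ and $h_{J_i}$ with $i>1$ are constant on $I\times J$, so the product equals $\pm h_Ih_J$ there, and $I\times J$ is empty because it lies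 in an empty box. It follows that $\int f_{\rho_1}\cdots f_{\rho_j}=0$. Since there are $2^{\nu+s}$ boxes $I\times J$, each of area $2^{-\nu-s}$, \eqref{eq:empty} gives
\begin{equation}\label{eq:products}
\Bigl|\int f_{\rho_1}\cdots f_{\rho_j}\Delta\Bigr|\le2^{\nu+s}\cdot\frac{K2^{-2(\nu+s)}}{16}=\frac{K2^{-\nu}}{16}\,2^{-s}.
\end{equation}

\emph{Conclusion.} We also have $\int f_\rho=0$, so $\int F=0$. The function $F+1$ is a product of nonnegative factors and has integral $1$, hence $\int|F|\le2$. We group the terms with $j\ge2$ by $\rho_1$, which takes at most $\nu+1$ values, and by $s$. The remaining indices form an arbitrary subset of the $s-1$ integers strictly between $\rho_1$ and $\rho_j$, so the coefficients $\gamma^j$ in one group add up to $\gamma^2(1+\gamma)^{s-1}$. As $\sum_{s\ge1}(1+\gamma)^{s-1}2^{-s}=1/(1-\gamma)$ and $\gamma^2/(1-\gamma)=\frac1{56}$, the bound \eqref{eq:products} shows that these terms contribute at most $(\nu+1)K2^{-\nu}/896$ in absolute value. By \eqref{eq:linear} the linear terms contribute at least $(\nu+1)K2^{-\nu}/256$. Since $\frac1{256}-\frac1{896}=\frac5{1792}\ge\frac1{512}$ and $K2^{-\nu}>\frac14$,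
\[
\int F\Delta\ \ge\ (\nu+1)\frac{K2^{-\nu}}{512}\ \ge\ \frac{\nu+1}{2048}\ \ge\ \frac{\log_2K}{2048}.\qedhere
\]
\end{proof}

The proof uses that $\mathcal S$ consists of whole points of positive weight in two places: $K$ points occupy at most $K$ boxes, and a box inside an empty box is empty. We now translate the lemma into the language of Section~\ref{sec:idea}.

\begin{proposition}\label{prop:array}
Let $m\ge1$ be an integer, let $\kappa>0$ and $E\ge0$ be real, and let $\mu_{\alpha\beta}$ $(1\le\alpha,\beta\le m)$ be nonnegative integers with total sum $K\ge1$. Suppose that
\[
\Bigl|\sum_{\alpha\le a}\sum_{\beta\le b}\mu_{\alpha\beta}-\kappa ab\Bigr|\le E\qquad\text{for all integers }0\le a,b\le m.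
\]
Then $2E+\kappa m\ge\log_2K/4096$.
\end{proposition}

\begin{proof}
Let $\mathcal S$ consist of $\mu_{\alpha\beta}$ copies of the point $\bigl(\frac{\alpha-1/2}m,\frac{\beta-1/2}m\bigr)$ for all $\alpha,\beta$. Fix $x,y\in[0,1)$. Let $a$ be the number of $\alpha\in\{1,\dots,m\}$ with $\alpha<mx+\frac12$, and $b$ the number of $\beta\in\{1,\dots,m\}$ with $\beta<my+\frac12$. Then $|a-mx|\le\frac12$ and $|b-my|\le\frac12$, so $|ab-m^2xy|\le|a-mx|\,b+mx\,|b-my|\le m$. The number $Z$ of points of $\mathcal S$ in $[0,x)\times[0,y)$ is $\sum_{\alpha\le a,\,\beta\le b}\mu_{\alpha\beta}$. The hypothesis, used for $(a,b)$ and for $(m,m)$, gives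
\[
|Z-Kxy|\le|Z-\kappa ab|+\kappa|ab-m^2xy|+|\kappa m^2-K|\,xy\le E+\kappa m+E,
\]
and Lemma~\ref{lem:schmidt} applies.
\end{proof}

\section{The graph $G$}\label{sec:construction}

Fix $t\ge5$, $k\ge1$, $\ell\ge2$ and put
\[
\delta=\tfrac1k,\qquad\lambda=1+\tfrac\delta2\le\tfrac32,\qquad R=2k\ell\ge4,\qquad T=10R .
\]
Thus $\ell=\delta R/2\le R/2$.

\subsection*{A norm that is quadratic near the horizontal direction}

We want a norm on $\mathbb R^2$ that is within a factor $\lambda$ of the norm $\|(x,y)\|_1=|x|+|y|$ of the grid, and whose values on vectors $(R,y)$ are quadratic in $y$, as in \eqref{eq:parabola}. A convex parabola is the maximum of its tangent lines, which suggests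
\[
N(x,y)=\max_{|\theta|\le1}\Bigl[\bigl(1+\tfrac\delta2(1-\theta^2)\bigr)|x|+\theta y\Bigr].
\]
For each $\theta$ the bracket is subadditive and positively homogeneous in $(x,y)$, and these properties pass to the maximum. Replacing $\theta$ by $-\theta$ shows that $N(-z)=N(z)$. The choices $\theta=\pm1$ give $N(x,y)\ge|x|+|y|$, and every bracket is at most $\lambda|x|+|y|$. Hence
\begin{equation}\label{eq:norm}
\|z\|_1\le N(z)\le\lambda\|z\|_1,
\end{equation}
so $N$ is a norm, and $N(0,y)=|y|$. For $x>0$ the bracket equals $\lambda x-\frac{\delta x}2\theta^2+\theta y$, a concave function of $\theta$ with its maximum at $\theta=y/(\delta x)$. Therefore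
\begin{equation}\label{eq:quadratic}
N(x,y)=\lambda x+\frac{y^2}{2\delta x}\qquad\text{if }x>0\text{ and }|y|\le\delta x .
\end{equation}

\subsection*{The gadget}

We need a graph whose distance agrees with $N$ up to a bounded additive error. Let $Q$ have as vertices the points of $[0,R]\times[0,\ell]$ whose coordinates are multiples of $\frac1{12R}$, two distinct points $p,q$ being adjacent when $N(p-q)\le1$. The mesh is so fine that the rounding errors of all steps of a straight walk are absorbed by one extra step.

\begin{lemma}\label{lem:gadget}
For all $p,q\in V(Q)$ we have $N(p-q)\le d_Q(p,q)\le N(p-q)+2$. In particular $Q$ is connected and has diameter at most $3R$.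
\end{lemma}

\begin{proof}
The lower bound is the triangle inequality for $N$ along a geodesic of $Q$. For the upper bound let $p\ne q$, $\eta=N(p-q)$ and $s=\lceil\eta\rceil+1<\eta+2$. By \eqref{eq:norm}, $\eta\le\frac32(R+\ell)\le\frac94R$, so $s<\frac94R+2\le3R$. Divide the segment $pq$ into $s$ equal parts and round both coordinates of each division point down to a multiple of $\frac1{12R}$. The rounded points are vertices of $Q$, the first is $p$ and the last is $q$. Two consecutive ones differ by $(q-p)/s$ plus a vector of $\|\cdot\|_1$-norm at most $\frac2{12R}$, so the $N$-norm of their difference is at most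
\[
\frac\eta s+\frac32\cdot\frac2{12R}\le1-\frac1s+\frac1{4R}\le1 .
\]
Consecutive rounded points are therefore equal or adjacent, and $d_Q(p,q)\le s$.
\end{proof}

The \emph{corners} of $Q$ are $\mathrm{BL}=(0,0)$, $\mathrm{TL}=(0,\ell)$, $\mathrm{TR}=(R,\ell)$, $\mathrm{BR}=(R,0)$, in clockwise order. The \emph{left side} and the \emph{right side} of $Q$ are the sets of vertices with $x=0$ and with $x=R$.

\subsection*{The frame}

To force geodesics to meet, we put a gadget at every crossing of a drawing of $K_t$. If the target $H$ could route the two diagonal directions of every gadget past each other, then all crossings would be resolved in $H$, and $H$ would contain a $K_t$ minor.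

Draw $K_t$ with its vertices on a circle and straight edges, so that no three edges pass through a common interior point. Such a drawing is obtained by placing the vertices one at a time: two new edges meet only at the new vertex, and only finitely many positions of the new vertex send a new edge through an existing crossing. Since $t\ge5$, there is at least one crossing. Let $\Gamma$ be the plane graph obtained by turning each crossing into a vertex of degree $4$. It is connected and has no loops, every edge of $\Gamma$ is a piece of exactly one edge of $K_t$, and the pieces of the two edges through a crossing alternate around it. Only these properties of the drawing are used, so for $t=5$ one may instead take the drawing with one crossing, for which $\Gamma$ is the octahedron (Figure~\ref{fig:frame}). We form $G=G_{t,k,\ell}$ as follows.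
\begin{itemize}
\item Each vertex of $K_t$ remains a vertex, called a \emph{hub}.
\item Each crossing $c$ is replaced by a copy $Q_c$ of $Q$, called a \emph{gadget}.
\item Each edge of $\Gamma$ is replaced by a path of length $T$, called a \emph{link}. The four links at a crossing $c$ end at the four corners of $Q_c$, in the clockwise order of the drawing.
\end{itemize}
Because of the alternation, one of the two edges of $K_t$ through $c$ uses the corners $\mathrm{BL},\mathrm{TR}$ and the other uses $\mathrm{TL},\mathrm{BR}$. We call them the \emph{rising} and the \emph{falling} edge at $c$. Hubs and gadgets are called \emph{cores}. Each link belongs to one edge of $K_t$ and joins two different cores, and each corner is an end of exactly one link. The graph $G$ is connected.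

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[fill=gray!25] (-0.6,-0.3) rectangle (0.6,0.3);
\node at (0,0) {$Q_c$};
\draw (-1.2,-1.2) rectangle (1.2,1.2);
\draw[very thick] (-1.2,-1.2)--(-0.6,-0.3) (0.6,0.3)--(1.2,1.2);
\draw[very thick,dashed] (-1.2,1.2)--(-0.6,0.3) (0.6,-0.3)--(1.2,-1.2);
\draw (3,0)--(1.2,1.2) (3,0)--(1.2,-1.2);
\draw (3,0) .. controls (3,3) and (-0.5,2.6) .. (-1.2,1.2);
\draw (3,0) .. controls (3,-3) and (-0.5,-2.6) .. (-1.2,-1.2);
\foreach \p in {(-1.2,-1.2),(-1.2,1.2),(1.2,1.2),(1.2,-1.2),(3,0)} \fill \p circle (2.5pt);
\end{tikzpicture}
\caption{The graph $G$ built on the drawing of $K_5$ with one crossing $c$. The five dots are the hubs, the shaded rectangle is the gadget that replaces the crossing, and each of the twelve curves is a path of length $T$. The rising edge of $K_5$ (thick) uses the bottom left and top right corners, the falling edge (dashed) uses the other two.}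
\label{fig:frame}
\end{figure}

The links are long compared with the gadgets, so that a gadget is not shortened by detours through the frame.

\begin{lemma}\label{lem:cores}
The graph $G$ has the following properties.
\begin{enumerate}
\item[(F1)] Vertices in different cores are at distance at least $T$.
\item[(F2)] A walk between two different corners of $Q_c$ that has an interior vertex, and has no interior vertex in $Q_c$, has length at least $2T$.
\item[(F3)] A geodesic of $G$ that meets $Q_c$ meets it in a subpath. In particular $d_G=d_Q$ on $V(Q_c)$.
\end{enumerate}
The same holds if each gadget is replaced by any connected graph of diameter less than $2T$ with four distinct vertices as corners.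
\end{lemma}

\begin{proof}
(F1) On a walk that starts in one core and ends in another, take the first vertex in a core other than the initial one and the last vertex of the initial core before it. Between them the walk runs in the interior of one link, from one end to the other.

(F2) Let the walk go from $w$ to $w'\ne w$. It starts along the link at $w$. It cannot return to $w$, and $w'$ is not on this link because the other end lies in another core; so the walk traverses the whole link. Read backward, it also traverses the whole link at $w'$. The two links are different.

(F3) Otherwise the geodesic leaves $Q_c$ at a corner $w$ and returns to it for the first time at a corner $w'$, and $w'\ne w$ because a geodesic is a path. By (F2) the part between $w$ and $w'$ has length at least $2T$, which exceeds the diameter of $Q_c$; this is impossible for a part of a geodesic. Hence a geodesic between two vertices of $Q_c$ stays in $Q_c$.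
\end{proof}

\section{A planar approximation with factor $1+1/k$}\label{sec:planar}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $P$ be obtained from $G$ by replacing each gadget by the square grid graph on $\{0,\dots,R\}\times\{0,\dots,\ell\}$, with the links attached at the same corners. A grid can be drawn in a small disc around the crossing with its corners on the boundary circle in the clockwise order $\mathrm{BL},\mathrm{TL},\mathrm{TR},\mathrm{BR}$, which is the order of the links; so $P$ is planar. It is connected. The grids have diameter $R+\ell<2T$, so Lemma~\ref{lem:cores} holds for $P$, and $d_P$ is the $\|\cdot\|_1$-distance on each grid.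

Let $\psi\colon V(G)\to V(P)$ round both coordinates down to integers on each gadget, and let it be the identity elsewhere. It is surjective and fixes the corners. Let $p,q\in V(Q_c)$ and $\sigma=d_P(\psi p,\psi q)$. Rounding changes each coordinate of $p-q$ by less than $1$, so $|\sigma-\|p-q\|_1|<2$. By \eqref{eq:norm}, Lemma~\ref{lem:gadget} and (F3),
\begin{equation}\label{eq:local}
\sigma\le d_G(p,q)+2,\qquad d_G(p,q)\le\lambda(\sigma+2)+2\le\lambda\sigma+5 .
\end{equation}

The additive errors in \eqref{eq:local} occur once for every gadget that a geodesic visits, and the long links convert them into a small multiplicative error. Let $u,v\in V(G)$, and let a geodesic of $G$ from $u$ to $v$ meet exactly $h$ gadgets. By (F3) it meets each of them in a subpath, whose ends are corners or belong to $\{u,v\}$, and outside these subpaths it runs along links. By (F1), $(h-1)T\le d_G(u,v)$. Replace each subpath, from $p$ to $q$ say, by a grid geodesic from $\psi p$ to $\psi q$. Since $\psi$ fixes the corners, we obtain a walk in $P$ from $\psi u$ to $\psi v$, and \eqref{eq:local} gives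
\[
d_P(\psi u,\psi v)\le d_G(u,v)+2h\le\bigl(1+\tfrac2T\bigr)d_G(u,v)+2 .
\]
Conversely, let a geodesic of $P$ from $\psi u$ to $\psi v$ meet exactly $h$ grids, so that $(h-1)T\le d_P(\psi u,\psi v)$. In each grid it is a subpath from $p'$ to $q'$, say. Let $p=u$ if $p'$ is the first vertex of the geodesic; otherwise $p'$ is a corner and we let $p=p'$. Let $q=v$ if $q'$ is the last vertex of the geodesic, and $q=q'$ otherwise. Then $p,q$ lie in the corresponding gadget, $\psi p=p'$ and $\psi q=q'$. Replacing each subpath by a geodesic of the gadget from $p$ to $q$ yields a walk in $G$ from $u$ to $v$, so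
\[
d_G(u,v)\le\lambda\,d_P(\psi u,\psi v)+5h\le\bigl(\lambda+\tfrac5T\bigr)d_P(\psi u,\psi v)+5 .
\]
Since $T=20k\ell\ge10/\delta$, both $1+\frac2T$ and $\lambda+\frac5T$ are at most $1+\delta=1+\frac1k$. Hence $\psi$ is a $(1+\frac1k,5)$-quasi-isometry.
\end{proof}

\section{Forcing geodesics to meet}\label{sec:crossing}

Let $A\ge1$ be an integer and let $\phi\colon V(G)\to V(H)$ be a $(1,A)$-quasi-isometry, so that $|d_H(\phi g,\phi g')-d_G(g,g')|\le A$ for all $g,g'$, and $H$ is connected. Put
\[
M=24A,\qquad n=\lfloor\ell/M\rfloor,
\]
and assume throughout this section that $n\ge8$. Then $A<M\le\ell\le R$. In each gadget let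
\[
v_i=(0,iM),\qquad u_j=(R,jM)\qquad(1\le i,j\le n-1).
\]
These are vertices because $M$ is an integer, and their heights lie in $[M,\ell-M]$. The spacing $M$ is a large multiple of $A$ so that $\phi$ cannot confuse neighboring points. The goal of this section is the following statement, which replaces the drawing in a rectangle of Section~\ref{sec:idea}.

\begin{proposition}\label{prop:cross}
If $H$ has no $K_t$ minor, then there is a crossing $c$ such that in $Q_c$, for all $1\le i<i'\le n-1$ and $1\le j<j'\le n-1$, every geodesic of $H$ from $\phi(v_i)$ to $\phi(u_{j'})$ meets every geodesic of $H$ from $\phi(v_{i'})$ to $\phi(u_j)$.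
\end{proposition}

To build a minor we need connected and pairwise disjoint subgraphs of $H$, and $\phi$ preserves neither connectedness nor disjointness. Subgraphs that come from $G$ are made connected by filling in short geodesics (hulls), and they are disjoint when their sources are far apart in $G$. The geodesics in Proposition~\ref{prop:cross} do not come from $G$; we locate them by pulling them back (traces).

\subsection*{Hulls and traces}

For each edge $gg'$ of $G$ fix a geodesic of $H$ between $\phi(g)$ and $\phi(g')$; its length is at most $A+1$. For $S\subseteq V(G)$ let $\operatorname{hull}(S)$ be the subgraph of $H$ formed by $\phi(S)$ and the fixed geodesics for all edges of $G$ with both ends in $S$. It is connected if $S$ induces a connected subgraph of $G$, and each of its vertices is within $\frac{A+1}2$ of $\phi(S)$. For a path $X$ of $H$ let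
\[
\operatorname{tr}(X)=\{g\in V(G):d_H(\phi(g),h)\le A\text{ for some }h\in V(X)\}.
\]
For $S,S'\subseteq V(G)$ let $d_G(S,S')$ be the least distance between a vertex of $S$ and a vertex of $S'$.

\begin{lemma}\label{lem:hulls}
Let $S,S'\subseteq V(G)$ and let $X,X'$ be paths of $H$.
\begin{enumerate}
\item[(H1)] If $\operatorname{hull}(S)$ meets $\operatorname{hull}(S')$, then $d_G(S,S')\le3A$.
\item[(H2)] If $\operatorname{hull}(S)$ meets $X$, then $S\cap\operatorname{tr}(X)\ne\emptyset$.
\item[(H3)] If $X$ meets $X'$, then $\operatorname{tr}(X)\cap\operatorname{tr}(X')\ne\emptyset$.
\end{enumerate}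
\end{lemma}

\begin{proof}
In each case let $h$ be a common vertex. In (H1) there are $g\in S$ and $g'\in S'$ whose images are within $\frac{A+1}2$ of $h$, so $d_G(g,g')\le(A+1)+A\le3A$. In (H2) there is $g\in S$ with $d_H(\phi g,h)\le\frac{A+1}2\le A$, so $g\in\operatorname{tr}(X)$. In (H3) density gives $g$ with $d_H(\phi g,h)\le A$, and $g$ lies in both traces.
\end{proof}

A geodesic of $H$ from $\phi(v_i)$ to $\phi(u_j)$ pulls back to vertices that lie almost between $v_i$ and $u_j$. Such vertices cannot be far up or down the sides of the gadget. A vertical step along the left side costs its full length, and because $\ell=\delta R/2$, formula \eqref{eq:quadratic} shows that it saves at most half of its length on the way to the right side.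

\begin{lemma}\label{lem:trace}
Let $v_i,u_j\in V(Q_c)$ and let $X$ be a geodesic of $H$ from $\phi(v_i)$ to $\phi(u_j)$. Then $\operatorname{tr}(X)\subseteq V(Q_c)$. Every vertex $(0,y)$ of $\operatorname{tr}(X)$ on the left side satisfies $|y-iM|<M$, and every vertex $(R,y)$ of $\operatorname{tr}(X)$ on the right side satisfies $|y-jM|<M$.
\end{lemma}

\begin{proof}
Write $v=v_i=(0,s)$ and $u=u_j=(R,\tau)$. Call $g\in V(G)$ \emph{intermediate} if $d_G(v,g)+d_G(g,u)\le d_G(v,u)+5A$.

\emph{Every $g\in\operatorname{tr}(X)$ is intermediate.} Let $h\in V(X)$ be within $A$ of $\phi(g)$. Then $d_G(v,g)\le d_H(\phi v,\phi g)+A\le d_H(\phi v,h)+2A$ and $d_G(g,u)\le d_H(\phi g,\phi u)+A\le d_H(h,\phi u)+2A$. As $h$ lies on a geodesic, the sum is at most $d_H(\phi v,\phi u)+4A\le d_G(v,u)+5A$.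

\emph{Intermediate vertices on the sides.} Let $g=(0,y)\in V(Q_c)$ be intermediate. By (F3) and Lemma~\ref{lem:gadget},
\[
|y-s|+N(u-g)=N(g-v)+N(u-g)\le N(u-v)+5A+2 .
\]
Formula \eqref{eq:quadratic} applies to $u-v$ and to $u-g$, since all heights lie in $[0,\ell]$ and $\ell\le\delta R$. It gives
\[
N(u-v)-N(u-g)=\frac{(\tau-s)^2-(\tau-y)^2}{2\delta R}=\frac{(y-s)(2\tau-s-y)}{2\delta R}\le|y-s|\,\frac{2\ell}{2\delta R}=\frac{|y-s|}2 .
\]
Hence $|y-s|\le10A+4\le14A<M$. The reflection $x\mapsto R-x$ preserves $N$ and exchanges the roles of $v$ and $u$, so an intermediate vertex $(R,y)$ satisfies $|y-\tau|<M$. Since $s,\tau\in[M,\ell-M]$, no corner of $Q_c$ is intermediate.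

\emph{Intermediate vertices lie in $Q_c$.} Let $g\notin V(Q_c)$ be intermediate. Let $w$ be the last vertex of $Q_c$ on a geodesic of $G$ from $v$ to $g$, and $w'$ the first vertex of $Q_c$ on a geodesic from $g$ to $u$. Both are corners. If $w\ne w'$, then (F2), applied to the walk from $w$ through $g$ to $w'$, gives $20R=2T\le d_G(v,g)+d_G(g,u)\le3R+5A\le8R$, which is false. If $w=w'$, then $d_G(v,w)+d_G(w,u)\le d_G(v,g)+d_G(g,u)$, so the corner $w$ is intermediate, which we have excluded.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:cross}}

Suppose that no crossing has the property. Then for every crossing $c$ there are indices $i<i'$ and $j<j'$, depending on $c$, and \emph{disjoint} geodesics $X_c$ from $\phi(v_i)$ to $\phi(u_{j'})$ and $Y_c$ from $\phi(v_{i'})$ to $\phi(u_j)$. We construct a $K_t$ minor in $H$.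

\medskip
\noindent\emph{The pieces.} At each crossing $c$ we assign $X_c$ to the rising edge and $Y_c$ to the falling edge. To connect the ends of the geodesics to the corners we use parts of the sides of $Q_c$, called \emph{rails} (Figure~\ref{fig:rails}). The rails of the rising edge are the sets of vertices of $Q_c$ in $\{0\}\times[0,iM]$ and in $\{R\}\times[j'M,\ell]$; the rails of the falling edge are the sets of vertices in $\{0\}\times[i'M,\ell]$ and in $\{R\}\times[0,jM]$. Each rail induces a connected subgraph, because points of a side at vertical distance $\frac1{12R}$ are adjacent, and it contains a corner used by its edge and a vertex whose image is an end of the geodesic assigned to its edge. A rail of the rising edge and a rail of the falling edge are at $\|\cdot\|_1$-distance at least $M$ if they lie on the same side and at least $R\ge M$ otherwise. By \eqref{eq:norm}, Lemma~\ref{lem:gadget} and (F3), their distance in $G$ is at least $M$.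

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[fill=gray!12,draw=gray!60] (0,0) rectangle (5,2.5);
\draw[very thick,dashed] (-0.7,3.1)--(0,2.5)--(0,1.7) (5,0.8)--(5,0)--(5.7,-0.6);
\draw[thick,dashed] (0,1.7) .. controls (2,1.9) and (3,0.6) .. (5,0.8);
\draw[gray!12,line width=7pt] (2.2,1.03)--(2.8,1.47);
\draw[thick] (0,0.7) .. controls (2,0.5) and (3,2) .. (5,1.8);
\draw[very thick] (-0.7,-0.6)--(0,0)--(0,0.7) (5,1.8)--(5,2.5)--(5.7,3.1);
\foreach \p in {(0,0.7),(0,1.7),(5,0.8),(5,1.8)} \fill \p circle (2pt);
\node[left] at (0,0.7) {$v_i$}; \node[left] at (0,1.7) {$v_{i'}$};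
\node[right] at (5,0.8) {$u_j$}; \node[right] at (5,1.8) {$u_{j'}$};
\node at (3.9,2.05) {$X_c$}; \node at (3.9,0.5) {$Y_c$};
\end{tikzpicture}
\caption{Resolving the crossing $c$. The rising edge (solid) enters the gadget at the bottom left corner, climbs a rail to $v_i$, follows the geodesic $X_c$ of $H$ to $u_{j'}$, and climbs a rail to the top right corner. The falling edge (dashed) uses the other two corners, two other rails and the geodesic $Y_c$. The geodesics lie in $H$ and are disjoint by assumption.}
\label{fig:rails}
\end{figure}

Edges of $K_t$ with a common end come close to each other near that hub. We therefore trim the links near the hubs and let a ball represent each hub. For an edge $e$ of $K_t$ let $U_e\subseteq V(G)$ be the union of all rails of $e$ and all links of $e$, where from each link we delete the vertices whose distance along the link from a hub end is less than $R$. Let $E_e$ be the union of $\operatorname{hull}(U_e)$ and the geodesics assigned to $e$. For a hub $z$ let $S_z=\{g\in V(G):d_G(z,g)\le R\}$ and $B_z=\operatorname{hull}(S_z)$. Links meet gadgets only in corners, and a corner used by $e$ lies on a rail of $e$. Hence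
\begin{equation}\label{eq:rails}
U_e\cap V(Q_c)\text{ is the union of the two rails of $e$ in $Q_c$ if $e$ passes through $c$, and empty otherwise.}
\end{equation}

\medskip
\noindent\emph{Connectedness.} The set $S_z$ induces a connected subgraph, so $B_z$ is connected. Follow $e$ from one end to the other. Each trimmed link of $e$ is a path, since $T>2R$, and together with the rails at its corner ends it induces a connected subgraph of $G$, so the hull of this set is connected. At each crossing of $e$, the hulls belonging to the two links of $e$ are joined by the geodesic assigned to $e$, whose ends are images of vertices of the two rails. So $E_e$ is connected. If $z$ is an end of $e$, the vertex at distance $R$ from $z$ along the link of $e$ at $z$ lies in $U_e\cap S_z$, so $E_e$ meets $B_z$.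

\medskip
\noindent\emph{Claim 1: if a geodesic $X$ is assigned to $e$ and $e'\ne e$, then $\operatorname{tr}(X)\cap U_{e'}=\emptyset$.} Let $X$ be assigned at $c$. By Lemma~\ref{lem:trace} the trace lies in $Q_c$, so by \eqref{eq:rails} we may assume that $e'$ is the other edge through $c$, and we have to show that the trace avoids its rails. If $X=X_c$, then by Lemma~\ref{lem:trace} vertices of the trace have height less than $(i+1)M\le i'M$ on the left side and greater than $(j'-1)M\ge jM$ on the right side, so they are not on the rails of the falling edge. If $X=Y_c$, they have height greater than $(i'-1)M\ge iM$ on the left side and less than $(j+1)M\le j'M$ on the right side, so they are not on the rails of the rising edge.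

\medskip
\noindent\emph{Claim 2: $d_G(U_e,U_{e'})>3A$ for $e\ne e'$.} First, every vertex of $U_e$ is at distance at least $R$ from every hub. For a vertex of a gadget this is (F1). From an interior vertex of a link, a path to a hub passes through an end of the link; a hub end is at least $R$ steps away by the trimming, and a corner end is at distance at least $T$ from every hub. Now suppose that a path $\pi$ of length at most $3A<R$ joins $a\in U_e$ to $a'\in U_{e'}$. It contains no hub, and by (F1) it meets at most one gadget. If it meets none, it lies in the interior of one link, which then belongs to both $e$ and $e'$; this is impossible. So $\pi$ meets exactly one gadget $Q_c$. If $a\notin V(Q_c)$, then $a$ is an interior vertex of a link of $e$, and $\pi$ reaches an end of this link, which is not a hub and hence is a corner of $Q_c$ used by $e$. In either case $\pi$ contains a vertex of $U_e\cap V(Q_c)$. The same argument from the other end shows that it contains a vertex of $U_{e'}\cap V(Q_c)$. By \eqref{eq:rails}, $e$ and $e'$ are the two edges through $c$, and their rails are at distance at most $3A<M$, a contradiction.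

\medskip
\noindent\emph{Claim 3: $d_G(S_z,S_{z'})>3A$ for hubs $z\ne z'$; $d_G(U_e,S_z)>3A$ if $z$ is not an end of $e$; and $S_z$ meets no gadget.} By (F1), $d_G(S_z,S_{z'})\ge T-2R=8R>3A$, and $S_z$ meets no gadget since $R<T$. If $z$ is not an end of $e$, then every vertex of $U_e$ is at distance at least $T$ from $z$: for a vertex of a gadget by (F1), and for an interior vertex of a link of $e$ because a path to $z$ passes through an end of the link, which lies in a core other than $z$. So $d_G(U_e,S_z)\ge T-R>3A$.

\medskip
\noindent\emph{Disjointness in $H$.} The subgraphs $B_z$ are pairwise disjoint by Claim 3 and (H1). Each $B_z$ is disjoint from all assigned geodesics by (H2), since their traces lie in gadgets. If $z$ is not an end of $e$, then $B_z$ is also disjoint from $\operatorname{hull}(U_e)$ by Claim 3 and (H1), and so $B_z$ is disjoint from $E_e$. Let $e\ne e'$. The hulls of $U_e$ and $U_{e'}$ are disjoint by Claim 2 and (H1). A geodesic assigned to one of the two edges avoids the hull belonging to the other by Claim 1 and (H2). Geodesics assigned at different crossings are disjoint by (H3), since their traces lie in different gadgets; this is the only place where the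 proof uses density, apart from the connectedness of $H$. Finally $X_c$ and $Y_c$ are disjoint by choice. Hence $E_e$ and $E_{e'}$ are disjoint.

\medskip
\noindent\emph{The minor.} For each edge $e=zz'$ of $K_t$ take a shortest path in $E_e$ from $B_z$ to $B_{z'}$. It has at least one edge, its interior avoids $B_z$ and $B_{z'}$ by minimality, and it avoids all other $B_{z''}$. These paths are pairwise disjoint. Extend one of $B_z,B_{z'}$ along the path by all its interior vertices, and do this for every $e$. The resulting $t$ subgraphs are connected and pairwise disjoint, and any two of them are joined by an edge. So $H$ has a $K_t$ minor, a contradiction. \qed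

\section{The additive error is at least logarithmic}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $\phi\colon V(G)\to V(H)$ be a $(1,A)$-quasi-isometry, where $A\ge1$ is an integer and $H$ has no $K_t$ minor, and let $M=24A$ and $n=\lfloor\ell/M\rfloor$. If $n\le7$, then $\ell<8M=192A$, so $\log_2\ell\le8+\log_2A\le9A$ and we are done. Let $n\ge8$.

Take the crossing $c$ of Proposition~\ref{prop:cross}, put $m=n-2$, and let $D(i,j)=d_H(\phi(v_i),\phi(u_j))$ for $v_i,u_j\in V(Q_c)$ and $1\le i,j\le m+1$. Let $\mu_{\alpha\beta}$ be the mixed differences of $D$. They are integers, and they are nonnegative by Proposition~\ref{prop:cross} and Lemma~\ref{lem:four}, applied with $i=\alpha$, $i'=\alpha+1$, $j=\beta$, $j'=\beta+1$.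

Since $|i-j|M\le\ell\le\delta R$, formula \eqref{eq:quadratic} gives
\[
N(u_j-v_i)=\lambda R+\frac\kappa2(i-j)^2,\qquad\kappa=\frac{M^2}{\delta R}=\frac{M^2}{2\ell}.
\]
By (F3) and Lemma~\ref{lem:gadget}, $d_G(v_i,u_j)$ is within $1$ of $D^*(i,j)=\lambda R+1+\frac\kappa2(i-j)^2$, and so $|D(i,j)-D^*(i,j)|\le A+1$. The array $D^*$ has the form \eqref{eq:parabola}, so all its mixed differences equal $\kappa$. Apply \eqref{eq:telescope} with $i=j=1$, $i'=a+1$, $j'=b+1$ to $D$ and to $D^*$ and subtract:
\begin{equation}\label{eq:uniform}
\Bigl|\sum_{\alpha\le a}\sum_{\beta\le b}\mu_{\alpha\beta}-\kappa ab\Bigr|\le4(A+1)\le8A\qquad(0\le a,b\le m).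
\end{equation}

From $nM\le\ell<(n+1)M$ we get $\frac M{2(n+1)}<\kappa\le\frac M{2n}$. The upper bound gives $\kappa m\le M/2=12A$, so a row of the board is expected to hold only $O(A)$ points. The lower bound shows that the total number $K=\sum\mu_{\alpha\beta}$ of points is large. The inequality $(n-2)^2/(n+1)\ge n/2$ is equivalent to $(n-1)(n-8)\ge0$ and holds for $n\ge8$. So \eqref{eq:uniform} with $a=b=m$ gives
\[
K\ge\kappa m^2-8A\ge\frac{Mn}4-8A=A(6n-8)\ge n .
\]
Proposition~\ref{prop:array} with $E=8A$ yields $28A\ge\log_2n/4096$, that is, $\log_2n\le114688A$. Since $\ell<(n+1)M\le48An$,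
\[
\log_2\ell\le6+\log_2A+\log_2n\le6A+A+114688A\le115000A.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:classes}]
A graph with no $K_t$ minor has no $K_{t+1}$ minor, so we may assume $t\ge5$. Given $L>1$ and $C\ge5$, choose $k$ with $1+\frac1k\le L$. By Theorem~\ref{thm:main}(a), each $G_{t,k,\ell}$ with $\ell\ge2$ is $(L,C)$-quasi-isometric to a connected planar graph, which belongs to $\mathcal D$. If some $A$ worked for all these graphs, we could increase it to an integer $A\ge1$, and Theorem~\ref{thm:main}(b) would give $\log_2\ell\le115000A$ for all $\ell$, which is absurd.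

Each gadget has $(12R^2+1)(12R\ell+1)=O_k(\ell^4)$ vertices, each link has $T+1=O_k(\ell)$ vertices, and the numbers of hubs, gadgets and links depend only on $t$. So $|V(G)|\le c\,\ell^4$ for some $c=c(t,k)\ge1$. As $\ell\ge2$, this gives $\log_2|V(G)|\le(4+\log_2c)\log_2\ell$, and Theorem~\ref{thm:main}(b) bounds $A$ from below by a constant multiple of $\log_2|V(G)|$.
\end{proof}

\section{Real edge lengths}\label{sec:real}

The proof used integrality at one point only, namely to read the mixed differences as numbers of points. This use cannot be avoided. Allow the target to be a planar graph with positive real edge lengths, with distances measured by the total length of a shortest path. Then the graphs $G_{t,k,\ell}$ are no longer counterexamples.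

\begin{proposition}\label{prop:real}
Let $\chi$ be the number of gadgets of $G=G_{t,k,\ell}$, which depends only on $t$. Then $G$ is $(1,2\chi+1)$-quasi-isometric to a connected planar graph with positive real edge lengths.
\end{proposition}

\begin{proof}
Draw all straight segments between points of $V(Q)$. Take as vertices the points of $V(Q)$ and all points where two non-collinear segments meet, join consecutive vertices along each segment, and give each edge the $N$-norm of the difference of its ends as length. This is a plane graph $Q'$ in the rectangle $[0,R]\times[0,\ell]$. For $p,q\in V(Q)$ its distance is exactly $N(p-q)$: a polygonal path has length at least the norm of its displacement, and the segment $pq$ is present.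

Every vertex $w$ of $Q'$ is within distance $1$ of $V(Q)$. Indeed, $w$ lies in a closed square cell of side $\frac1{12R}$ whose vertices are in $V(Q)$ and whose sides are drawn segments. If $w$ is in the interior of the cell, follow a segment through $w$ until it meets a side, which happens at a vertex of $Q'$. Then follow the side to a vertex of the cell. By \eqref{eq:norm} the length is at most $\frac32\cdot\frac3{12R}\le1$.

Let $W$ be obtained from $G$ by replacing each gadget by a copy of $Q'$ and keeping the links, with edges of length $1$. It is planar for the same reason as $P$ in Section~\ref{sec:planar}, and $V(G)\subseteq V(W)$. The distance in $Q'$ between two corners is at most $3R<2T$, so the proof of (F3) shows that a shortest path of $W$ meets each copy of $Q'$ in a subpath or not at all. Let $u,v\in V(G)$. In a shortest path from $u$ to $v$ in $G$ or in $W$, the at most $\chi$ subpaths inside gadgets have their ends in $V(Q)$, since the ends are corners or belong to $\{u,v\}$. Replacing these subpaths by shortest paths in the other graph and using Lemma~\ref{lem:gadget}, we get $d_W(u,v)\le d_G(u,v)\le d_W(u,v)+2\chi$. So the inclusion $V(G)\to V(W)$ is a $(1,2\chi+1)$-quasi-isometry.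
\end{proof}

\begin{thebibliography}{1}

\bibitem{BS}
Eli Berger and Paul Seymour,
\emph{Bounded diameter tree-decompositions},
arXiv:2306.13282 (2023).

\end{thebibliography}
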